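\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Right-angled polytopes in hyperbolic 7-space\\ have at least 56 sides}


\begin{abstract}
Let $P^7\subset H^7$ be the fundamental polytope of the congruence two subgroup of the group of positive integral Lorentzian $8\times 8$ matrices. It is a right-angled polytope of finite volume. We show that $P^7$ has $56$ sides, that every right-angled $7$-dimensional polytope of finite volume has at least $56$ sides, and that $P^7$ is the only one with $56$ sides up to isometry. The proof climbs through the dimensions $2,3,\dots,7$. On the way we obtain the sharp lower bounds $6,10,16,27$ for the number of sides in dimensions $3,4,5,6$, and the sharp lower bounds $10,27,126$ for the number of ideal vertices in dimensions $5,6,7$, with uniqueness in all cases.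
\end{abstract}

\section{The question and the results}

A compact Euclidean polytope of dimension $n$ whose dihedral angles are all $\pi/2$ is a box and has $2n$ sides. How few sides can such a polytope have in hyperbolic space? For $n=3$ the minimum is again $6$, but for $n=4,5,6,7$ we shall find $10,16,27,56$. Throughout, a \emph{right-angled $n$-polytope} ($n\ge 2$) is a convex polytope in hyperbolic space $H^n$ with nonempty interior, finitely many sides and finite volume, all of whose dihedral angles equal $\pi/2$. (With infinitely many sides there would be nothing to prove about the least number of sides.) A \emph{side} is a face of dimension $n-1$, and an \emph{ideal vertex} is a vertex on the sphere at infinity. We write $f(P)$ for the number of sides of $P$ and $c(P)$ for the number of its ideal vertices, or just $f$ and $c$ if $P$ is clear from the context.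

The polytope of interest comes from arithmetic. Let $\Gamma^n$ be the group of integral $(n+1)\times(n+1)$ matrices that preserve the Lorentzian form
\[
\langle x,y\rangle=x_1y_1+\dots+x_ny_n-x_{n+1}y_{n+1}
\]
and map the upper sheet of the hyperboloid $\langle x,x\rangle=-1$ to itself. It acts as a discrete group of isometries of $H^n$ in the hyperboloid model. Let $\Gamma^n_2$ be its congruence two subgroup, the matrices in $\Gamma^n$ congruent to the identity modulo $2$. For $3\le n\le 7$ we let $P^n$ be a chamber of the arrangement of all mirrors of reflections in $\Gamma^n_2$. The group generated by these reflections permutes the chambers transitively, so $P^n$ is well defined up to isometry. The group $\Gamma^7_2$ is a reflection group, and $P^7$ is its fundamental polytope. Everitt, Ratcliffe and Tschantz \cite{ERT} posed the problem of deciding whether $P^7$ has the least number of sides among all right-angled $7$-polytopes. The answer is yes.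

\begin{theorem}\label{thm:main}
Every right-angled $7$-polytope has at least $56$ sides, and $P^7$ has exactly $56$ sides.
\end{theorem}

\begin{theorem}\label{thm:full}
\begin{enumerate}
\item[\textup{(1)}] A right-angled $n$-polytope $P$ satisfies $f(P)\ge 6,10,16,27,56$ for $n=3,4,5,6,7$ respectively, and equality holds if and only if $P$ is congruent to $P^n$.
\item[\textup{(2)}] A right-angled $n$-polytope $P$ satisfies $7c\ge 5f-10$ for $n=5$, $c\ge f$ for $n=6$, and $4c\ge 9f$ for $n=7$. Hence $c\ge 10,27,126$ for $n=5,6,7$ respectively, and equality $c=10,27,126$ holds if and only if $P$ is congruent to $P^n$.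
\end{enumerate}
\end{theorem}

Both finite volume and right angles matter. A half-space has one side, so finite volume is needed. Right angles are needed too: we shall meet a finite-volume simplex $\Delta^7\subset H^7$, which has $8$ sides.

\paragraph{Why 56, and how the proof goes.}
Fix a side $F$ of a right-angled polytope $P$. The sides of $F$ are cut out by distinct sides of $P$. In addition, at each ideal vertex of $F$ the polytope looks like a box running off to infinity, and in this box $F$ has an opposite side. These sides are all different (Lemma~\ref{lem:opp}), so
\begin{equation}\label{eq:step}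
f(P)\ \ge\ 1+f(F)+c(F).
\end{equation}
We shall see that every side of $P^n$ is a copy of $P^{n-1}$, and that the numbers are as follows, where $P^2$ stands for the triangle $T$ with one right angle and two ideal vertices:
\begin{center}
\begin{tabular}{c|cccccc}
$n$ & 2 & 3 & 4 & 5 & 6 & 7\\ \hline
$f(P^n)$ & 3 & 6 & 10 & 16 & 27 & 56\\
$c(P^n)$ & 2 & 3 & 5 & 10 & 27 & 126\\
$1+f(P^{n-1})+c(P^{n-1})$ & & 6 & 10 & 16 & 27 & 55
\end{tabular}
\end{center}
For $3\le n\le 6$ the inequality \eqref{eq:step} is an equality for $P^n$. For $n=7$ it falls short by one, and a parity argument supplies the missing side.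

So one would like to climb this ladder for arbitrary $P$. The difficulty is that each step needs a lower bound for $f+c$ in the dimension below, while \eqref{eq:step} bounds only $f$. Ideal vertices must be produced by other means. The source is the positivity of volume in dimensions $2$ and $4$, which by Gauss--Bonnet is a linear inequality between face numbers. In dimension $3$ the inequality for polygons, summed over all $2$-faces, bounds $c$ from below in terms of $f$ (Section~\ref{sec:three}). In dimension $4$ it no longer does, and the simple ladder does not reach the value $16$ in dimension $5$ (Remark~\ref{rem:stuck}). The heart of the proof is therefore Section~\ref{sec:five}, where we work directly with a $5$-polytope. There the polygons again bound $c$ from below by a linear function of $f$. The volumes of the $4$-dimensional sides, combined with \eqref{eq:step} summed over all sides, bound $c$ from above by a quadratic function of $f$. The two bounds are compatible only if $f\ge16$. Dimensions $6$ and $7$ then follow quickly (Section~\ref{sec:sixseven}). The polytopes $P^n$ are described in Section~\ref{sec:Pn}, and uniqueness is proved in Section~\ref{sec:unique}.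

\section{Faces, links and opposite sides}\label{sec:faces}

For a right-angled $n$-polytope $P$ let $f_i=f_i(P)$ be the number of faces of \emph{codimension} $i$, where $f_n$ counts only the ordinary vertices (those in $H^n$). So $f_0=1$ and $f_1=f$. Two sides are \emph{adjacent} if they share a face of codimension $2$. For a side $F$ we write $\langle F\rangle$ for the hyperplane containing it. We use the following standard facts due to Coxeter, Andreev and Vinberg; see \cite{V85,PV}.

\begin{enumerate}
\item[(F1)] In the projective model the closure $\overline P$ is a Euclidean convex polytope, the convex hull of finitely many ordinary and ideal points. A face of codimension $i$ (not an ideal vertex) lies in exactly $i$ sides, whose hyperplanes are mutually orthogonal there. Hence it lies in exactly $\binom ij$ faces of codimension $j$.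
\item[(F2)] The link of an ideal vertex $v$ is a compact Euclidean $(n-1)$-polytope with all dihedral angles $\pi/2$. By Coxeter's theorem it is a product of simplices. A simplex of dimension at least $2$ has a positive linear relation among its facet normals, so its dihedral angles cannot all be right. Hence the link is a product of segments, a box. The faces of $P$ of dimension $k+1$ through $v$ correspond to the $k$-faces of this $(n-1)$-cube. In particular $v$ lies in $2(n-1)$ sides.
\item[(F3)] Every face of dimension at least $2$ is again a right-angled polytope, and its ideal vertices are the ideal vertices of $P$ in its closure. The sides of a side $F$ are the sets $F\cap F'$ with $F'$ adjacent to $F$, and distinct $F'$ give distinct sides of $F$.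
\end{enumerate}

Let $n\ge 3$. A face of codimension $i+1$ of $P$ has codimension $i$ in each of the $i+1$ sides containing it, and an ideal vertex lies in $2(n-1)$ sides. Summing over the sides $F$ of $P$ we get
\begin{equation}\label{eq:sums}
\sum_F f_i(F)=(i+1)\,f_{i+1}(P),\qquad \sum_F c(F)=2(n-1)\,c(P).
\end{equation}

\begin{lemma}\label{lem:opp}
Let $n\ge3$. For every side $F$ of a right-angled $n$-polytope $P$ we have $f(P)\ge 1+f(F)+c(F)$.
\end{lemma}

\begin{proof}
By (F3), exactly $f(F)$ sides are adjacent to $F$. For each ideal vertex $v$ of $F$ let $F_v$ be the side of $P$ opposite to $F$ in the box at $v$. Place $v$ at $\infty$ in the upper half-space model. Then $\langle F\rangle$ and $\langle F_v\rangle$ are distinct parallel vertical hyperplanes, so they are disjoint in $H^n$ and their closures meet only at $v$. Thus $F_v$ is neither $F$ nor adjacent to $F$, and $v$ is recovered from $F_v$ as the only common point at infinity of the two hyperplanes. So $F_v\ne F_w$ for $v\neq w$. We have found $1+f(F)+c(F)$ different sides.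
\end{proof}

\section{The first rungs: polygons and dimension 3}\label{sec:three}

\begin{lemma}\label{lem:polygon}
A right-angled polygon satisfies $f+c\ge 5$.
\end{lemma}

\begin{proof}
The polygon has $f$ vertices, of which $c$ have angle $0$ and $f-c$ have angle $\pi/2$. Its area is $(f-2)\pi-(f-c)\frac{\pi}{2}=\frac{\pi}{2}(f+c-4)$. This is positive, so $f+c>4$.
\end{proof}

The case $f=3$, $c=2$ is the triangle $T$ of the introduction. It is unique up to congruence: the right angle at its ordinary vertex is bounded by two rays, and these determine the two ideal vertices. Its symmetry group has order $2$.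

Dimension $3$ shows two mechanisms: Lemma~\ref{lem:opp} bounds $f$, and summing Lemma~\ref{lem:polygon} over the faces bounds $c$.

\begin{proposition}\label{prop:three}
Let $P$ be a right-angled $3$-polytope.
\begin{enumerate}
\item[\textup{(i)}] $f\ge 6$ and $f+2c\ge 12$. Hence $f+c\ge 9$, with equality only if $f=6$.
\item[\textup{(ii)}] If $f=6$, then all sides of $P$ are congruent to $T$, and $P$ is determined up to isometry.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) A side $F$ is a polygon, so $f\ge 1+f(F)+c(F)\ge 6$ by Lemmas~\ref{lem:opp} and~\ref{lem:polygon}. Here $f_2$ counts edges and $f_3$ ordinary vertices. An ordinary vertex lies on three edges and an ideal vertex on four (its link is a rectangle), so $2f_2=3f_3+4c$. Euler's formula for $\overline P$ is $f_3+c-f_2+f=2$. Solving,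
\begin{equation}\label{eq:dim3}
f_3=2f-2c-4,\qquad f_2=3f-c-6 .
\end{equation}
Summing Lemma~\ref{lem:polygon} over the sides and using \eqref{eq:sums} gives $2f_2+4c\ge5f$, that is, $f+2c\ge12$, with equality if and only if every side has $f(F)+c(F)=5$. Finally $f+c=\frac12\bigl(f+(f+2c)\bigr)\ge\frac12(6+12)=9$, and equality requires $f=6$.

(ii) Let $f=6$. Then $c\ge3$ by (i), and $f_3=8-2c\ge0$ gives $c\le4$. If $c=4$, then $f_3=0$, so $\overline P$ has just four vertices and is a tetrahedron. This contradicts $f=6$. So $c=3$, $f_3=2$, and $f+2c=12$. Hence every side $F$ has $f(F)+c(F)=5$. By \eqref{eq:sums} and \eqref{eq:dim3}, the sum of the $f(F)$ over the six sides is $2f_2=18$. As $f(F)\ge3$, all sides are triangles with $c(F)=2$, that is, copies of $T$.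

Let $p$ be an ordinary vertex. Each side at $p$ has $p$ as its only ordinary vertex, so the three edges at $p$, which run in mutually orthogonal directions, end at ideal vertices $v_1,v_2,v_3$, and the sides at $p$ are the three triangles $pv_iv_j$. The second side through the edge $v_iv_j$ lies in the plane through the line $v_iv_j$ orthogonal to the plane $pv_iv_j$. It does not contain $p$, since $pv_iv_j$ is the only one of the three triangles at $p$ that contains both $v_i$ and $v_j$. The three second sides are distinct, since a common one would have three ideal vertices. Together with the three sides at $p$ they are all six sides. Their planes are determined by the orthogonal frame of edge directions at $p$. So are the half-spaces bounded by them that contain $P$: the half-space at $pv_iv_j$ contains the third edge at $p$, and the half-spaces at the second sides contain $p$. Any two such frames differ by an isometry.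
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\coordinate (p) at (0,1.7);
\coordinate (q) at (0,-1.9);
\coordinate (a) at (-2.1,0.1);
\coordinate (b) at (0.5,-0.45);
\coordinate (d) at (2.1,0.25);
\fill[gray!30] (p)--(a)--(b)--cycle;
\draw (p)--(a)--(b)--cycle;
\draw (p)--(d)--(b);
\draw (q)--(a);
\draw (q)--(b);
\draw (q)--(d);
\draw[dashed] (a)--(d);
\foreach \x in {a,b,d} \draw[fill=white] (\x) circle (2pt);
\foreach \x in {p,q} \fill (\x) circle (2pt);
\node[above] at (p) {$p$};
\node[below] at (q) {$q$};
\node[left] at (a) {$v_1$};
\node[below right] at (b) {$v_2$};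
\node[right] at (d) {$v_3$};
\end{tikzpicture}
\caption{A right-angled 3-polytope with six sides: a triangular bipyramid with two ordinary vertices $p,q$ (black) and three ideal vertices $v_1,v_2,v_3$ (white). The shaded side $F=pv_1v_2$ is adjacent to $pv_1v_3$, $pv_2v_3$ and $qv_1v_2$. The side opposite to $F$ at $v_1$ is $qv_1v_3$, and the one opposite at $v_2$ is $qv_2v_3$. So $1+3+2=6$ sides are accounted for.}
\label{fig:bipyramid}
\end{figure}

Such a polytope with six sides exists: it is $P^3$ (Section~\ref{sec:Pn}); see Figure~\ref{fig:bipyramid}. The next step of the ladder is now free: by Lemma~\ref{lem:opp} and Proposition~\ref{prop:three}(i), every right-angled $4$-polytope satisfies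
\begin{equation}\label{eq:dim4}
f\ \ge\ 1+9\ =\ 10 .
\end{equation}

\section{Dimension 4: two inequalities}\label{sec:four}

To reach the value $16$ in dimension $5$ by the same route we would need $f+c\ge15$ in dimension $4$. We first record what the polygons give.

\begin{lemma}\label{lem:four}
For a right-angled $4$-polytope,
\begin{equation}\label{eq:four}
f_3=2f_2-2f-2c,\qquad f_4=f_2-f-3c,
\end{equation}
and
\begin{equation}\label{eq:alpha}
f_2\ \ge\ 6f-6c,
\end{equation}
with equality if and only if every $2$-face $A$ satisfies $f(A)+c(A)=5$.
\end{lemma}

\begin{proof}
Count edge ends: an ordinary vertex lies on $4$ edges, an ideal one on $8$ (the vertices of a $3$-cube). So $2f_3=4f_4+8c$, that is, $f_3=2f_4+4c$. Euler's relation for $\overline P$ is $f_4+c-f_3+f_2-f=0$. Substituting the first into the second gives $f_4=f_2-f-3c$, and then $f_3=2f_2-2f-2c$.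

An edge lies in $\binom32=3$ two-dimensional faces and an ideal vertex in $12$ (the edges of a $3$-cube). So the sum over all $2$-faces $A$ is
\[
\sum_A\bigl(f(A)+c(A)-5\bigr)=3f_3+12c-5f_2=f_2-6f+6c .
\]
By Lemma~\ref{lem:polygon} every summand on the left is at least $0$.
\end{proof}

In dimension $3$ the analogous sum involved only $f$ and $c$. Here $f_2$ remains, and \eqref{eq:alpha} is a lower bound for $f_2$ rather than for $c$. A second inequality for $f_2$ comes from the volume of the $4$-polytope itself.

\begin{lemma}\label{lem:GB}
For a right-angled $4$-polytope $F$ the integer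
\[
\varepsilon(F)=16-8f_1+4f_2-2f_3+f_4
\]
is at least $1$. Equivalently,
\begin{equation}\label{eq:beta}
f_2\ \ge\ 5f-c-15,
\end{equation}
with equality if and only if $\varepsilon(F)=1$.
\end{lemma}

\begin{proof}
By \eqref{eq:four}, $\varepsilon(F)=16-8f+4f_2-(4f_2-4f-4c)+(f_2-f-3c)=16-5f+c+f_2$. So the two statements are equivalent, and it suffices to show $\varepsilon(F)>0$. We build a manifold tiled by copies of $F$ and read $\varepsilon(F)$ off its Euler characteristic.

Let $r_1,\dots,r_f$ be the reflections in the sides of $F$. By Poincar\'e's theorem they generate a discrete group $G$ with defining relations $r_i^2=1$ for all $i$ and $(r_ir_j)^2=1$ for adjacent sides. Moreover $F$ is a strict fundamental domain (it meets each orbit exactly once), and the stabilizer of a point $x\in F$ is generated by the reflections in the sides through $x$. Sending $r_i$ to the $i$-th basis vector defines a surjective homomorphism $G\to(\mathbb Z/2)^f$, because all relations hold in the target. Let $K$ be its kernel.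

An element of finite order in $G$ fixes a point of $H^4$, so it is conjugate into the stabilizer of some $x\in F$. This stabilizer is generated by commuting reflections $r_i$ and therefore maps injectively to $(\mathbb Z/2)^f$. As $K$ is normal, it follows that $K$ is torsion-free. Hence $M=H^4/K$ is a complete hyperbolic manifold. It is tiled by $2^f$ copies of $F$, so $\mathrm{Vol}(M)=2^f\,\mathrm{Vol}(F)$.

To compute $\chi(M)$, remove from $F$ a small open horoball at each ideal vertex, so small that the closures are disjoint and each meets only the sides through its vertex. The reflections in these sides preserve the horoball, so the cuts of neighboring copies of $F$ fit together, and $2^f$ copies of the truncated $F$ form a compact manifold $\overline M\subset M$ whose boundary is a closed $3$-manifold (possibly empty). A removed piece of $F$ is a box times a half-line. Pushing along the half-lines shows that $\overline M\simeq M$. The faces of the truncated copies of $F$ decompose $\overline M$ into cells, and each of them is embedded because $F$ is a strict fundamental domain.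

The cells not contained in $\partial\overline M$ come from the faces of $F$ other than ideal vertices. The stabilizer in $G$ of a face of codimension $i$ fixes it pointwise, since $F$ is a strict fundamental domain. So it is generated by $i$ commuting reflections, has order $2^i$ and injects into $G/K$. Hence the $G$-orbit of this face consists of $2^{f-i}$ orbits under $K$, and the face contributes $2^{f-i}$ cells of dimension $4-i$. The cells in $\partial\overline M$ contribute $\chi(\partial\overline M)=0$, the Euler characteristic of a closed $3$-manifold. Therefore
\[
\chi(M)=\chi(\overline M)=\sum_{i=0}^4(-1)^i\,2^{f-i}f_i=2^{f-4}\,\varepsilon(F).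
\]
The Gauss--Bonnet formula for complete hyperbolic $4$-manifolds of finite volume, $\mathrm{Vol}(M)=\frac{4\pi^2}{3}\chi(M)$ (see e.g.\ \cite{KZ}), now gives $\varepsilon(F)>0$.
\end{proof}

Lemma~\ref{lem:polygon} is the analogous statement in dimension $2$. There the corresponding integer is $4-2f_1+f_2=4-f-c$, and it is negative because $\chi$ and the area have opposite signs in dimension $2$.

\begin{remark}\label{rem:stuck}
These inequalities do not give $f+c\ge15$ in dimension $4$. Summing Lemma~\ref{lem:opp} over the sides of a $4$-polytope gives $f(f-1)\ge 2f_2+6c$. Together with \eqref{eq:alpha} this yields $6c\ge f(13-f)$, so $f+c\ge\frac{1}{6}f(19-f)$, which is at least $14$ for $f=10,11,12$. But for $f\ge13$ nothing better than $f+c\ge 13$ follows, and indeed $(f,c,f_2)=(13,0,78)$ satisfies \eqref{eq:alpha}, \eqref{eq:beta} and the summed Lemma~\ref{lem:opp}. So the ladder would give only $f\ge14$ in dimension $5$.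
\end{remark}

\section{Dimension 5}\label{sec:five}

The way out of Remark~\ref{rem:stuck} is not to estimate $f+c$ for a single $4$-dimensional side, but to add the inequalities over all sides of a $5$-polytope. Besides the linear relations inherited from the sides, the face numbers now satisfy Euler's relation in dimension $5$. It turns out that as a result the number $f_2$ cancels in the sum of \eqref{eq:alpha}, so that the polygons give an inequality in $f$ and $c$ alone, as in dimension $3$.

\begin{lemma}\label{lem:fiverel}
For a right-angled $5$-polytope, $f_3=4f_2-10f-2c+20$.
\end{lemma}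

\begin{proof}
Sum the two relations \eqref{eq:four} over all sides. By \eqref{eq:sums} with $n=5$ we obtain $4f_4=6f_3-4f_2-16c$ and $5f_5=3f_3-2f_2-24c$, that is,
\[
f_4=\tfrac12(3f_3-2f_2-8c),\qquad f_5=\tfrac15(3f_3-2f_2-24c).
\]
Euler's relation for the $5$-polytope $\overline P$ is $(f_5+c)-f_4+f_3-f_2+f=2$. Multiply by $10$ and substitute:
\[
(6f_3-4f_2-48c)+10c-(15f_3-10f_2-40c)+10f_3-10f_2+10f=20 .
\]
The left side is $f_3-4f_2+2c+10f$.
\end{proof}

\begin{proposition}\label{prop:five}
Every right-angled $5$-polytope satisfies
\[
7c\ge 5f-10,\qquad f\ge16,\qquad c\ge10,\qquad f+c\ge26 .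
\]
\end{proposition}

\begin{proof}
We sum three inequalities over all sides, each time using \eqref{eq:sums}.

\emph{(a) Polygons.} Inequality \eqref{eq:alpha} gives $3f_3\ge12f_2-48c$, so $f_3\ge4f_2-16c$. With Lemma~\ref{lem:fiverel} the terms $4f_2$ cancel, and $-10f-2c+20\ge-16c$, i.e.
\begin{equation}\label{eq:a}
7c\ \ge\ 5f-10 .
\end{equation}

\emph{(b) Volumes of sides.} Inequality \eqref{eq:beta} gives $3f_3\ge10f_2-8c-15f$. With Lemma~\ref{lem:fiverel} this is $12f_2-30f-6c+60\ge10f_2-8c-15f$, i.e.
\begin{equation}\label{eq:b}
2f_2\ \ge\ 15f-2c-60 .
\end{equation}

\emph{(c) Opposite sides.} Lemma~\ref{lem:opp} gives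
\begin{equation}\label{eq:c}
f(f-1)\ \ge\ 2f_2+8c .
\end{equation}

From \eqref{eq:b} and \eqref{eq:c} we get
\begin{equation}\label{eq:bc}
f^2-16f+60\ \ge\ 6c .
\end{equation}
So $c$ is bounded above by \eqref{eq:bc} and below by \eqref{eq:a}. Multiplying \eqref{eq:bc} by $7$ and inserting \eqref{eq:a} in the form $42c\ge30f-60$ yields $7f^2-142f+480\ge0$, that is,
\[
(f-16)(7f-30)\ge0 .
\]
The Euclidean $5$-polytope $\overline P$ has at least $6$ facets, so $f\ge6$ and $7f-30>0$. Hence $f\ge16$. Now \eqref{eq:a} gives $7c\ge70$, so $c\ge10$ and $f+c\ge26$.
\end{proof}

\section{Dimensions 6 and 7: the lower bounds}\label{sec:sixseven}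

\begin{proposition}\label{prop:six}
Every right-angled $6$-polytope satisfies $f\ge27$ and $c\ge f$.
\end{proposition}

\begin{proof}
Let $P$ be such a polytope. Its sides $F$ are right-angled $5$-polytopes, so $f(P)\ge1+26=27$ by Lemma~\ref{lem:opp} and Proposition~\ref{prop:five}. By \eqref{eq:sums}, $\sum_Ff(F)=2f_2$ and $\sum_Fc(F)=10c$. Summing $7c(F)\ge5f(F)-10$ gives $70c\ge10f_2-10f$, i.e.\ $f_2\le7c+f$. Summing $f(F)+c(F)\ge26$ gives $26f\le2f_2+10c$. Hence $26f\le24c+2f$, that is, $c\ge f$.
\end{proof}

\begin{proposition}\label{prop:seven}
Every right-angled $7$-polytope satisfies $f\ge56$ and $4c\ge9f$.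
\end{proposition}

\begin{proof}
Every side $F$ of such a polytope $P$ satisfies $c(F)\ge f(F)\ge27$ by Proposition~\ref{prop:six}, so $f(P)\ge1+27+27=55$ by Lemma~\ref{lem:opp}. Suppose $f(P)=55$. Then $f(F)+c(F)\le54$ for every side, so $f(F)=c(F)=27$. Now \eqref{eq:sums} with $n=7$ gives $12\,c(P)=55\cdot27=1485$. This is impossible because $1485$ is odd. Hence $f(P)\ge56$. Moreover $12\,c(P)=\sum_Fc(F)\ge27f(P)$, that is, $4c\ge9f$.
\end{proof}

\section{The polytopes $P^n$}\label{sec:Pn}

We now show that $P^n$ is the union of the images of a simplex $\Delta^n$ under a finite Weyl group $W_n$. Its sides and ideal vertices form single orbits of $W_n$, so they can be counted by dividing group orders.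

Let $3\le n\le7$, and let $e_1,\dots,e_{n+1}$ be the standard basis. By Vinberg \cite{V72}, $\Gamma^n$ is the group generated by the reflections in the walls of the simplex
\[
\Delta^n:\qquad x_1\ge x_2\ge\dots\ge x_n\ge0,\quad x_{n+1}\ge x_1+x_2+x_3 ,
\]
which is a fundamental chamber. Its inward normals are
\[
a_i=e_i-e_{i+1}\ (1\le i<n),\qquad e_n,\qquad v_0=-(e_1+e_2+e_3+e_{n+1}).
\]
Here $\langle e_n,e_n\rangle=1$ and the other normals have norm $\langle v,v\rangle=2$. The cone given by the inequalities is spanned by
\[
z_0=e_{n+1},\qquad z_i=e_1+\dots+e_i+\min(i,3)\,e_{n+1}\quad(1\le i\le n),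
\]
since each of these vectors satisfies all $n+1$ inequalities and turns all but one of them into equalities. Their norms are $-1$ for $z_0$, $0$ for $z_1$, $-2$ for $z_2$, and $i-9<0$ for $3\le i\le n$. So $\Delta^n$ has finite volume and exactly one ideal vertex, represented by $z_1=e_1+e_{n+1}$. The vertex opposite to the wall $e_n^\perp$ is the ordinary point represented by $z_n=(1,\dots,1,3)$.

\paragraph{Which walls belong to $\Gamma^n_2$.} The reflection in $e_n$ changes one sign and lies in $\Gamma^n_2$. For $v=a_i$ or $v=v_0$ the reflection is $x\mapsto x-\langle x,v\rangle v$. It is not congruent to the identity modulo $2$, because $v$ has an odd entry and $\langle x,v\rangle=\pm1$ for a suitable basis vector $x$. Every reflection in $\Gamma^n$ is conjugate in $\Gamma^n$ to the reflection in a wall of $\Delta^n$, and $\Gamma^n_2$ is normal. So the mirrors of $\Gamma^n_2$ are exactly the hyperplanes $ge_n^\perp$ with $g\in\Gamma^n$, and no $ga_i^\perp$ or $gv_0^\perp$ is among them. We take for $P^n$ the chamber of these mirrors that contains $\Delta^n$.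

\paragraph{Assembling $P^n$ from copies of $\Delta^n$.} Let $W_n$ be the group generated by the reflections in $a_1,\dots,a_{n-1},v_0$, the walls of $\Delta^n$ through $z_n$. It fixes $z_n$. Consecutive $a_i$ have product $-1$, and nonconsecutive ones are orthogonal. For $n\ge4$ we have $\langle v_0,a_3\rangle=-1$, and $\langle v_0,a_i\rangle=0$ for all $i<n$ with $i\ne3$. So the Coxeter diagram is the path $a_1,\dots,a_{n-1}$ with $v_0$ attached to $a_3$ (isolated if $n=3$), and $W_n$ is the finite Weyl group of the type listed in Proposition~\ref{prop:Pn} below.

\begin{lemma}\label{lem:union}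
$P^n=\bigcup_{w\in W_n}w\Delta^n$.
\end{lemma}

\begin{proof}
Mirrors of $\Gamma^n_2$ are mirrors of $\Gamma^n$, so $P^n$ is a union of $\Gamma^n$-chambers. Let $g\Delta^n$ be a $\Gamma^n$-chamber contained in $P^n$. A generic geodesic from $\Delta^n$ to $g\Delta^n$ stays inside $P^n$ and passes through a sequence of chambers. Consecutive ones share a wall that is not in a mirror of $\Gamma^n_2$, hence is contained in some $ha^\perp$ with $h\in\Gamma^n$ and $a\in\{a_1,\dots,a_{n-1},v_0\}$. If the chamber reached is $w\Delta^n$ with $w\in W_n$, then crossing its wall in $wa^\perp$ leads to $wr_a\Delta^n$, where $r_a$ is the reflection in $a$. Since we start at $\Delta^n$, all chambers reached are of the form $w\Delta^n$ with $w\in W_n$. Conversely, write $w=s_1\cdots s_k$ with generators $s_j$. The chambers $\Delta^n,\ s_1\Delta^n,\ s_1s_2\Delta^n,\dots,w\Delta^n$ are joined by crossing only walls of types $a_i$ and $v_0$, so they stay in $P^n$.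
\end{proof}

\begin{proposition}\label{prop:Pn}
For $3\le n\le 7$, $P^n$ is a right-angled $n$-polytope. The group $W_n$ is transitive on its sides. The numbers of sides and ideal vertices are
\[
\begin{array}{c|cccccc}
n & W_n & |W_n| & \mathrm{Stab}(e_n) & f(P^n) & \mathrm{Stab}(z_1) & c(P^n)\\ \hline
3 & A_2\times A_1 & 12 & A_1 & 6 & A_1\times A_1 & 3\\
4 & A_4 & 120 & A_2\times A_1 & 10 & A_3 & 5\\
5 & D_5 & 1920 & A_4 & 16 & D_4 & 10\\
6 & E_6 & 51840 & D_5 & 27 & D_5 & 27\\
7 & E_7 & 2903040 & E_6 & 56 & D_6 & 126
\end{array}
\]
with stabilizers taken in $W_n$. For $n\ge4$ all sides of $P^n$ are congruent to $P^{n-1}$.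
\end{proposition}

\begin{proof}
\emph{Sides.} By Lemma~\ref{lem:union}, $P^n$ is a finite union of finite-volume simplices. The walls of $w\Delta^n$ of types $a_i$ and $v_0$ separate it from another chamber in $P^n$, so $\partial P^n$ is the union of the walls $w(\Delta^n\cap e_n^\perp)$, $w\in W_n$. Each of these lies in a mirror $(we_n)^\perp$ of $\Gamma^n_2$, and $P^n\subset\{\langle x,we_n\rangle\ge0\}$ because $w\Delta^n\subset P^n$. All vectors $u$ in the orbit $W_ne_n$ satisfy $\langle u,z_n\rangle=\langle e_n,z_n\rangle=1$, so the orbit contains no pair $\pm u$. Hence the sides of $P^n$ correspond bijectively to the vectors in $W_ne_n$, and $W_n$ is transitive on them.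

\emph{Angles.} If the sides in $u^\perp$ and $u'^\perp$ are adjacent, with $u,u'\in W_ne_n$, then $u$ and $u'$ are distinct unit vectors spanning a positive definite plane, so $|\langle u,u'\rangle|<1$. Both vectors are integral, so $\langle u,u'\rangle=0$. Thus all dihedral angles are $\pi/2$.

\emph{Ideal vertices.} The ideal points of $P^n$ are its ideal vertices, since it has finite volume. By Lemma~\ref{lem:union} they are the points represented by $W_nz_1$. Different vectors in this orbit give different points, since $\langle\cdot,z_n\rangle$ is constant and nonzero on it. So $c(P^n)=|W_nz_1|$.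

\emph{Stabilizers.} The roots of $W_n$ span the positive definite space $z_n^\perp$, and $W_n$ acts trivially on $\mathbb Rz_n$. The normals $a_1,\dots,a_{n-1},v_0$ form a system of simple roots. If a vector has nonnegative product with all simple roots, then its stabilizer is generated by the simple reflections that fix it. This applies to $-e_n$: its product with $a_{n-1}$ is $1$, and with the other $a_i$ it is $0$; with $v_0$ it is $0$ if $n\ge4$ and $1$ if $n=3$. So for $n\ge4$ the stabilizer of $e_n$ is generated by the reflections in $a_1,\dots,a_{n-2},v_0$, which is $W_{n-1}$ (acting on $e_n^\perp$). For $n=3$ it is generated by the reflection in $a_1$. It also applies to $z_1$: its product with $a_1$ is $1$, and with the other simple roots it is $0$. So the stabilizer of $z_1$ is generated by the reflections in $a_2,\dots,a_{n-1},v_0$. These have the types listed, of orders $4,24,192,1920,23040$. Dividing orders gives the table; for example $f(P^7)=2903040/51840=56$ and $c(P^7)=2903040/23040=126$.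

\emph{Shape of the sides.} Let $n\ge4$. The side of $P^n$ in $e_n^\perp$ is the union of the walls $w(\Delta^n\cap e_n^\perp)$ with $we_n=e_n$, i.e.\ $w\in W_{n-1}$. Setting $x_n=0$ in the inequalities of $\Delta^n$ gives $\Delta^{n-1}$, so this side is $\bigcup_{w\in W_{n-1}}w\Delta^{n-1}=P^{n-1}$. By transitivity all sides are congruent to it.
\end{proof}

The value $f(P^7)=56$ is also given in \cite{RT}. Propositions~\ref{prop:seven} and~\ref{prop:Pn} together prove Theorem~\ref{thm:main}.

\begin{remark}
A side $F\cong P^6$ of $P^7$ is adjacent to $27$ sides, and the $27$ ideal vertices of $F$ give $27$ opposite sides. With $F$ itself these are $55$ sides, so there is exactly one more. This is the side that Lemma~\ref{lem:opp} does not see.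
\end{remark}

\section{Uniqueness}\label{sec:unique}

In the extremal case our inequalities will force all sides of $P$ to be congruent to $P^{n-1}$. We must show that the sides can be put together in only one way. A priori a neighboring side could be glued with a twist. It cannot, because $P^{n-1}$ is so symmetric that every symmetry of one of its sides extends.

\begin{lemma}\label{lem:sym}
Let $3\le m\le6$ and let $S$ be a side of $P^m$. Then $\mathrm{Sym}(P^m)$ is transitive on the sides of $P^m$, and restriction to $S$ maps the stabilizer of $S$ in $\mathrm{Sym}(P^m)$ isomorphically onto $\mathrm{Sym}(S)$.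
\end{lemma}

\begin{proof}
Transitivity is in Proposition~\ref{prop:Pn}, as $W_m\subset\mathrm{Sym}(P^m)$. An isometry fixing $S$ pointwise is the identity or the reflection in $\langle S\rangle$, and the latter does not preserve $P^m$. So the restriction map is injective, and
\[
|W_m|\ \le\ |\mathrm{Sym}(P^m)|\ \le\ f(P^m)\,|\mathrm{Sym}(S)| .
\]
We show by induction on $m$ that both are equalities. For $m=3$, Proposition~\ref{prop:three}(ii) gives $S\cong T$ because $f(P^3)=6$, and the right side is $6\cdot2=12=|W_3|$. For $m\ge4$ we have $S\cong P^{m-1}$, and the right side is $f(P^m)\,|W_{m-1}|=|W_m|$ by induction and Proposition~\ref{prop:Pn}. Equality means that the stabilizer of $S$ has order $|\mathrm{Sym}(S)|$, so the restriction map is bijective.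
\end{proof}

\begin{lemma}\label{lem:glue}
Let $4\le n\le7$. If all sides of a right-angled $n$-polytope $P$ are congruent to $P^{n-1}$, then $P$ is congruent to $P^n$.
\end{lemma}

\begin{proof}
The sides of $P^n$ are congruent to $P^{n-1}$ too. So we can move $P$ by an isometry such that $P$ and $P^n$ have a common side $F$ and lie on the same side of $\langle F\rangle$.

Let $G$ be a side of $F$, and let $F'$ and $F''$ be the sides of $P$ and $P^n$, respectively, adjacent to $F$ along $G$. Both lie in the hyperplane $H'$ through $G$ orthogonal to $\langle F\rangle$, on the same side of $\langle G\rangle$ in $H'$, where $\langle G\rangle=\langle F\rangle\cap H'$. Both are congruent to $P^{n-1}$ and have $G$ as a side. Choose an isometry $\varphi$ of $H'$ with $\varphi(F')=F''$. Since $\mathrm{Sym}(F'')$ is transitive on the sides of $F''$, we may assume $\varphi(G)=G$. Then $\varphi$ restricts to a symmetry of $G$, which by Lemma~\ref{lem:sym} with $m=n-1$ is the restriction of some $\psi\in\mathrm{Sym}(F'')$ preserving $G$. The isometry $\psi^{-1}\varphi$ of $H'$ fixes $\langle G\rangle$ pointwise and maps $F'$ to $F''$, which lies on the same side of $\langle G\rangle$.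 So it is the identity, and $F'=F''$. Moreover $P$ and $P^n$ lie on the same side of $H'$, the one containing $F$.

So $P$ and $P^n$ share every side adjacent to $F$, with the same half-spaces, and the argument can be repeated from these sides. The graph of adjacent sides of a polytope is connected. Hence $P$ and $P^n$ have the same sides and half-spaces, and $P=P^n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:full}\textup{(1)}]
The lower bounds are in Proposition~\ref{prop:three}, \eqref{eq:dim4}, and Propositions~\ref{prop:five}, \ref{prop:six} and~\ref{prop:seven}. They are attained by $P^n$, by Proposition~\ref{prop:Pn}. Now let $P$ be a right-angled $n$-polytope for which the bound is attained. For $n=3$, Proposition~\ref{prop:three}(ii) shows that $P$ and $P^3$ are congruent. For $n\ge4$ it suffices by Lemma~\ref{lem:glue} to show that every side $F$ of $P$ is congruent to $P^{n-1}$. We proceed by induction on $n$. By uniqueness in dimension $n-1$ we need only show that $f(F)=f(P^{n-1})$.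

\emph{$n=4$, $f(P)=10$.} Lemma~\ref{lem:opp} gives $f(F)+c(F)\le9$, so $f(F)=6$ by Proposition~\ref{prop:three}(i).

\emph{$n=5$, $f(P)=16$.} By \eqref{eq:bc}, $6c\le16^2-16\cdot16+60=60$, while $c\ge10$ by \eqref{eq:a}. So $c=10$, and equality holds in \eqref{eq:a} and \eqref{eq:bc}. Hence equality holds in \eqref{eq:a}, \eqref{eq:b} and \eqref{eq:c}, and so in each of the inequalities that were summed over the sides in (a), (b) and (c). Thus every side $F$ satisfies
\[
f_2(F)=6f(F)-6c(F),\qquad f_2(F)=5f(F)-c(F)-15,\qquad f(F)+c(F)=15 .
\]
The first two equations give $f(F)-5c(F)=-15$. With the third, $c(F)=5$ and $f(F)=10$.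

\emph{$n=6$, $f(P)=27$.} Lemma~\ref{lem:opp} gives $f(F)+c(F)\le26$. Since $f(F)\ge16$ and $c(F)\ge10$, we get $f(F)=16$.

\emph{$n=7$, $f(P)=56$.} Lemma~\ref{lem:opp} gives $f(F)+c(F)\le55$. Since $c(F)\ge f(F)\ge27$, we get $2f(F)\le55$, so $f(F)=27$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:full}\textup{(2)}]
The three inequalities are in Propositions~\ref{prop:five}, \ref{prop:six} and~\ref{prop:seven}. Inserting $f\ge16,27,56$ they give $c\ge10,27,126$. By Proposition~\ref{prop:Pn}, $c(P^n)=10,27,126$ for $n=5,6,7$. Conversely, if $c=10$ for $n=5$, then $5f\le80$, so $f\le16$. If $c=27$ for $n=6$, then $f\le27$. If $c=126$ for $n=7$, then $9f\le504$, so $f\le56$. In each case $f$ attains its lower bound, and $P\cong P^n$ by part (1).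
\end{proof}

In particular, $P^7$ has the least number of sides among all right-angled $7$-polytopes, and it is the unique minimizer up to isometry. It is also the unique minimizer of the number of ideal vertices.

\begin{thebibliography}{9}

\bibitem{ERT} Brent Everitt, John G. Ratcliffe and Steven T. Tschantz, \emph{Right-angled Coxeter polytopes, hyperbolic 6-manifolds, and a problem of Siegel}, arXiv:1009.3231 (2010).

\bibitem{KZ} Kellerhals and Zehrt, Geom. Dedicata 84 (2001).

\bibitem{PV} Potyagailo and Vinberg, Comment. Math. Helv. 80 (2005).

\bibitem{RT} Ratcliffe and Tschantz, J. reine angew. Math. 488 (1997).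

\bibitem{V72} Vinberg, \emph{On groups of unit elements of certain quadratic forms}, 1972.

\bibitem{V85} Vinberg, \emph{Hyperbolic reflection groups}, Russian Math. Surveys 40 (1985).

\end{thebibliography}

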